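# Sums $a_1x_1+\dots+a_nx_n$ with distinct $x_i\in A$: Sun's lower bound over an arbitrary field

## Testing the bound $\min\{p,\ n(|A|-n)+1\}$

Let $\mathbb F$ be a field and let $p=p(\mathbb F)$ be its characteristic, with the convention $p=\infty$ in characteristic $0$. Take nonzero coefficients $a_1,\dots,a_n\in\mathbb F$, not necessarily distinct, and a finite set $A\subset\mathbb F$ with $|A|\ge n$. How many values must the sum $a_1x_1+\dots+a_nx_n$ take when $x_1,\dots,x_n$ run over *distinct* elements of $A$?

Take all $a_i=1$ and $A=\{0,1,\dots,N-1\}\subset\mathbb Q$. The sums of $n$ distinct elements fill the interval from $0+1+\dots+(n-1)$ to $(N-n)+\dots+(N-1)$, so there are exactly $n(N-n)+1$ of them. In characteristic $p$ the number of values can also be capped at $p$ (take $A\subset\mathbb F_p$). So the first guess is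
$$\#\{\text{sums}\}\ \ge\ \min\{p,\ n(|A|-n)+1\}. \tag{1}$$

We test it by hand.

* $n=1$. The set is $a_1A$, of size $|A|=1\cdot(|A|-1)+1$. Fine.
* $n=|A|$. The right side is at most $1$. Fine.
* $n=|A|-1$, all $a_i=1$. The sums are $\sigma-x$ with $\sigma=\sum_{y\in A}y$ and $x\in A$ the omitted element, so there are $|A|=n+1$ of them. Fine.
* $n=2$, $(a_1,a_2)=(1,-1)$, $A=\mathbb F_5$. The sums are the differences of two distinct elements, that is, the four nonzero elements of $\mathbb F_5$. But (1) promises $\min\{5,7\}=5$. **The guess fails.**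
* $n=4$, $(a_1,\dots,a_4)=(2,1,1,1)$, $A=\mathbb F_5$. Let $x_5$ be the element not used. The elements of $\mathbb F_5$ add up to $0$, so
$$2x_1+x_2+x_3+x_4=x_1+(x_1+x_2+x_3+x_4)=x_1-x_5\neq0 .$$
Again four values, and (1) promises $\min\{5,5\}=5$. **The guess fails again**, and for the same reason: the sum is a difference of two distinct elements in disguise.

The following statement, a conjecture of Z. W. Sun, repairs the guess just enough to avoid these two failures. We take it from László M. Fehér and János Nagy, "Additive Combinatorics Using Equivariant Cohomology", arXiv:1610.02539 (2016). With all $a_i=1$ it is the Erdős–Heilbronn conjecture. Z. W. Sun and L. L. Zhao proved it when $p(\mathbb F)\ge \frac{n(3n-5)}2$. We shall prove it in full generality.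

**Theorem 1 (Sun's conjecture holds).** Let $A$ be a finite subset of a field $\mathbb F$ with $|A|\ge n$, and let $a_1,\dots,a_n\in\mathbb F\setminus\{0\}$. If $p(\mathbb F)\ne n+1$, then
$$\Big|\Big\{\sum_{i=1}^na_ix_i:\ x_1,\dots,x_n\in A,\ x_i\ne x_j\text{ if }i\ne j\Big\}\Big|\ \ge\ \min\{p(\mathbb F)-\delta,\ n(|A|-n)+1\},$$
where $\delta=1$ if $n=2$ and $a_1+a_2=0$, and $\delta=0$ otherwise.

## Padding by zeros, and the list of exceptions

The two failures become one if we also give a coefficient to the elements of $A$ that are not used, namely $0$.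

**Definition.** For a finite sequence $a=(a_u)_{u\in U}$ in $\mathbb F$ and $A\subset\mathbb F$ with $|A|=|U|=N$, let
$$S(a,A)=\Big\{\sum_{u\in U}a_ux_u:\ (x_u)_{u\in U}\text{ a bijective enumeration of }A\Big\}.$$

If $a_1,\dots,a_n\ne0$ and $|A|=N\ge n$, the set in Theorem 1 is $S(a,A)$ for the *padded* sequence $a=(a_1,\dots,a_n,0^{N-n})$, where $0^{m}$ means $m$ entries $0$. The gain is a symmetry. Replacing $a$ by $\alpha a+\beta$ with $\alpha\ne0$ replaces $S$ by $\alpha S+\beta\sum_{x\in A}x$, so $|S|$ does not change. For instance, the padded sequence of the last test is $(2,1,1,1,0)=1+(1,0,0,0,-1)$. Up to translation it is the padded sequence $(1,-1,0,0,0)$ of the test before it.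

**Definition.** A *class* of $a$ is the set of indices carrying one common value. $M=M(a)$ is the largest class size, and $E(a)$ is the number of unordered pairs $\{u,v\}$ with $a_u\ne a_v$. For odd $p$ or $p=\infty$, we call $a$ *exceptional* if $N\ge3$ and, up to order, $a=\alpha\cdot(1,-1,0^{N-2})+\beta$ with $\alpha\neq0$.

For $a=(2,1,1,1,0)$ in odd characteristic the class sizes are $3,1,1$, so $M=3$, and $E=3+3+1=7$.

Counting the pairs that meet a largest class shows $E(a)\ge M(N-M)$. If $a$ is non-constant, the graph joining $u,v$ when $a_u\ne a_v$ is complete multipartite with at least two parts. Hence it is connected, and $E(a)\ge N-1$.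

**Theorem 2.** Let $a$ be a non-constant sequence of length $N=|A|$. Then
$$|S(a,A)|\ \ge\ \min\{p,\ M(N-M)+1\},$$
except precisely when $p$ is an odd prime, $a$ is exceptional, $A$ lies in a coset of a subgroup of order $p$ of $(\mathbb F,+)$, and $|A|\ge(p+3)/2$. In these cases $|S(a,A)|=p-1$. Moreover, if $E(a)\le p-1$, then $|S(a,A)|\ge E(a)+1$.

**Theorem 3.** If $p=n+1$, the inequality of Theorem 1 (with its $\delta$) also holds, except precisely when $p\ge5$, $A=\alpha\mathbb F_p+\beta$ with $\alpha\ne0$, and $(a_1,\dots,a_n)$ is a permutation of $(2c,c,\dots,c)$. In that case the left side is $p-1$ and the right side is $p$.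

Most of the work goes into Theorem 2. Theorems 1 and 3 will follow in a few lines.

## Bubble sort over $\mathbb R$

Over an ordered field there is an argument that anyone would try first, and it explains the number $E(a)$. Let $A=\{y_1<\dots<y_N\}\subset\mathbb R$. Place the entries of $a$ at the positions $1,\dots,N$ in decreasing order, and bubble-sort them into increasing order by swapping adjacent entries $a_u>a_v$ at positions $i,i+1$. Such a swap changes the sum by $(a_u-a_v)(y_{i+1}-y_i)>0$. At the start all $E(a)$ unequal pairs are in the wrong order, and each swap corrects exactly one. So we meet $E(a)+1$ strictly increasing sums, and $|S(a,A)|\ge E(a)+1\ge M(N-M)+1$.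

In $\mathbb F_p$ a single swap still changes the sum, but the word "increasing" is lost: after several swaps the sum may return to an old value. Nothing in the argument survives beyond one swap.

One can try to keep the single swaps and combine them. A swap on two indices with unequal coefficients gives a two-element set, and disjoint pairs can be added with a Cauchy–Davenport inequality. But $N$ indices contain at most $N/2$ disjoint pairs. For $(1^n,0^m)$ this gives only $\min\{p,\min\{n,m\}+1\}$, far from $nm+1$. So we need an algebraic substitute for the order, strong enough to handle large blocks at once. Splitting into blocks will be useful again, but only at the end.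

## Two textbook theorems and the function $\kappa$

**Combinatorial Nullstellensatz (Alon 1999).** If $P\in\mathbb F[x_1,\dots,x_N]$ has degree $\sum g_i$, the coefficient of $\prod x_i^{g_i}$ in $P$ is nonzero, and $|A_i|>g_i$ for all $i$, then $P$ does not vanish identically on $\prod A_i$.

**Kneser's theorem.** For finite nonempty $X,Y$ in an abelian group, $|X+Y|\ge|X+H|+|Y+H|-|H|$, where $H=\{h: h+X+Y=X+Y\}$ is the stabilizer of $X+Y$.

A nontrivial finite subgroup of $(\mathbb F,+)$ has order at least $p$ (and none exists if $p=\infty$). If $H$ is nontrivial, then $X+Y$ is a union of cosets of $H$, so $|X+Y|\ge|H|\ge p$. If $H$ is trivial, Kneser gives $|X|+|Y|-1$. Therefore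
$$|X+Y|\ge\min\{p,\ |X|+|Y|-1\}. \tag{2}$$

**Definition.** For a sequence $b$ of length $l\le|\mathbb F|$ let
$$\kappa(b)=\min\{|S(b,B)|:\ B\subset\mathbb F,\ |B|=l\}-1 .$$

For example $\kappa((1,0))=1$, since $S((1,0),B)=B$. Over $\mathbb F_5$ we have $\kappa((1,-1,0))=3$. Indeed, if $|B|=3$, then any translate $B+h$ meets $B$ because $3+3>5$. So $B-B=\mathbb F_5$, and $S$ consists of the $4$ nonzero differences.

Like $|S|$, the function $\kappa$ does not change under $b\mapsto\alpha b+\beta$ with $\alpha\ne0$. It has two formal properties.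

**(F1)** If $b'$ is a subsequence of $b$, then $\kappa(b')\le\kappa(b)$.

**(F2)** If $b',b''$ are disjoint subsequences of $b$, then $\kappa(b)\ge\min\{p-1,\ \kappa(b')+\kappa(b'')\}$.

For (F1), given $B$, fix the values $x_u$ outside $b'$ and let $B'$ be the set of remaining values. Then $S(b,B)$ contains a translate of $S(b',B')$. For (F2), choose disjoint subsets $B',B''\subset B$ of the right sizes and fix all other values. Then $S(b,B)$ contains a translate of $S(b',B')+S(b'',B'')$, which by (2) has at least $\min\{p,(\kappa(b')+1)+(\kappa(b'')+1)-1\}$ elements.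

## The polynomial $G_a$ and the top coefficients of $L^K\Delta$

Let $L=\sum a_ix_i$ and let $\Delta(x)=\prod_{i<j}(x_j-x_i)$ be the Vandermonde polynomial. If $S(a,A)$ had at most $K$ elements, then $\prod_{s\in S}(L-s)\cdot\Delta$ would vanish on $A^N$. To contradict this with the Nullstellensatz, we need a monomial of $L^K\Delta$ with all exponents at most $N-1$ and a nonzero coefficient. The point of this section is that these coefficients, up to nonzero factors, are the coefficients of $\Delta(a+z)$, a *product*.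

**Definition.** For $a=(a_1,\dots,a_N)$ and $E=E(a)$ let
$$G_a(z)=\prod_{i<j,\ a_i\ne a_j}\Big(1+\frac{z_i-z_j}{a_i-a_j}\Big)=\sum_{k=0}^{E}e_k(z),$$
where $e_k=e_k(a)$ is the homogeneous component of degree $k$. In particular $e_0=1$.

A small example, for odd $p$: for $a=(1,-1,0)$,
$$G_a=\Big(1+\frac{z_1-z_2}2\Big)(1+z_1-z_3)(1-z_2+z_3),\qquad e_1=\tfrac32(z_1-z_2).$$
So $e_1=0$ exactly in characteristic $3$. In general, the coefficient of $z_i$ in $e_1(a)$ is
$$\sum_{j:\ a_j\ne a_i}\frac1{a_i-a_j}. \tag{3}$$

**Proposition 4.** Let $N\le p$ and let $K$ be a finite integer with $0\le K\le\min\{p-1,E\}$. If $e_{E-K}(a)\ne0$, then $\kappa(a)\ge K$.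

**Step 1: compare two coefficients.** Write $\Delta(x)=\sum_\sigma\operatorname{sgn}(\sigma)\prod_ix_i^{\sigma_i}$, where $\sigma$ runs over the bijections $\{1,\dots,N\}\to\{0,\dots,N-1\}$. Let $h\in\{0,\dots,N-1\}^N$ with $\sum h_i=\binom N2-K$, and put $g_i=N-1-h_i$. Then $0\le g_i\le N-1$ and $\sum g_i=N(N-1)-\binom N2+K=\binom N2+K$. By the multinomial theorem,
$$[x^g]\,L^K\Delta=K!\sum_{\rho:\ \rho_i\le g_i}\operatorname{sgn}(\rho)\prod_i\frac{a_i^{g_i-\rho_i}}{(g_i-\rho_i)!},$$
where $\rho$ runs over bijections as above. All factorials in the denominators are of numbers at most $N-1<p$, hence invertible in $\mathbb F$. On the other side, expanding each $(a_i+z_i)^{\sigma_i}$,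
$$[z^h]\,\Delta(a+z)=\sum_{\sigma:\ \sigma_i\ge h_i}\operatorname{sgn}(\sigma)\prod_i\binom{\sigma_i}{h_i}a_i^{\sigma_i-h_i}.$$
Match the two sums by $\rho_i=N-1-\sigma_i$. The condition $\sigma_i\ge h_i$ becomes $\rho_i\le g_i$, and $\sigma_i-h_i=g_i-\rho_i$, so
$$\binom{\sigma_i}{h_i}=\frac{\sigma_i!}{h_i!\,(g_i-\rho_i)!},\qquad\prod_i\sigma_i!=\prod_{c<N}c!,$$
and $\operatorname{sgn}(\rho)=\varepsilon\operatorname{sgn}(\sigma)$ with a constant sign $\varepsilon$, the sign of the reversal of $N$ symbols. Hence
$$[x^g]\,L^K\Delta=\varepsilon\,K!\,\frac{\prod_ih_i!}{\prod_{c<N}c!}\ [z^h]\,\Delta(a+z). \tag{4}$$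
The factor is a nonzero element of $\mathbb F$, because $K\le p-1$ and $N\le p$.

**Step 2: find a nonzero coefficient of $\Delta(a+z)$.** Each factor $a_j-a_i+z_j-z_i$ of $\Delta(a+z)$ is $z_j-z_i$ if $a_i=a_j$, and $(a_j-a_i)\big(1+\frac{z_i-z_j}{a_i-a_j}\big)$ otherwise. So $\Delta(a+z)$ is a nonzero constant times $\prod_{i<j,\ a_i=a_j}(z_j-z_i)\cdot G_a(z)$. The first product is homogeneous of degree $\binom N2-E$. Therefore the component of $\Delta(a+z)$ of degree $\binom N2-K$ is a nonzero constant times $\prod_{i<j,\ a_i=a_j}(z_j-z_i)\cdot e_{E-K}$, which is nonzero. Since $\Delta(a+z)$ has degree at most $N-1$ in each $z_i$, there is an $h$ as in Step 1 with $[z^h]\Delta(a+z)\ne0$. By (4), $[x^g]L^K\Delta\neq0$ for the corresponding $g$.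

**Step 3: apply the Nullstellensatz.** Suppose $|A|=N$ and $|S|\le K$ for $S=S(a,A)$. Put $P=L^{K-|S|}\prod_{s\in S}(L-s)\cdot\Delta$. It vanishes on $A^N$: at a point with distinct coordinates the value of $L$ lies in $S$, and elsewhere $\Delta=0$. Its component of top degree is $L^K\Delta$, of degree $K+\binom N2=\sum g_i$, so $[x^g]P\ne0$. As $|A|=N>g_i$, this contradicts the Nullstellensatz. Hence $|S|\ge K+1$. $\square$

For sequences $b$ of length at most $p$ we get two consequences.

**(F3)** If $E(b)\le p-1$, then $\kappa(b)\ge E(b)$. (If $E(b)$ is the number $K$, then $e_{E-K}=e_0=1$.)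

**(F4)** If $p<\infty$, $E(b)=p-1+k$ with $k\ge0$, and $e_k(b)\ne0$, then $\kappa(b)\ge p-1$. (Take $K=p-1$.)

So (F3) recovers the bubble-sort bound $E+1$ over every field, as long as $E\le p-1$.

## Where the criterion stops, and what to do with the overshoot

When $E(a)\ge p$, the criterion with $K=p-1$ asks for $e_k(a)\ne0$ with $k=E(a)-(p-1)$. This can fail.

* Let $p=2M+1$ be prime and $a=(1,-1,0^M)$, so $E(a)=2M+1=p$ and $k=1$. By (3), the coefficients of $e_1$ are $-1+1=0$ at a zero entry and $\pm(\frac12+M)=\pm\frac p2=0$ at the entries $\pm1$. So $e_1(a)=0$. This has to happen: here $N=(p+3)/2$, and for $A\subset\mathbb F_p$ the set $S$ consists of nonzero differences, so $|S|\le p-1$.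
* Let $p=11$ and $a=(0,0,0,-2,-2,1)$. This is not exceptional (class sizes $3,2,1$), and $E(a)=6+3+2=11=p$, so again $k=1$. By (3), the coefficients of $e_1$ are $\frac22-1=0$ at $0$, then $\frac3{-2}+\frac1{-3}=-\frac{11}6=0$ at $-2$, and $3+\frac23=\frac{11}3=0$ at $1$. So $e_1(a)=0$. The criterion does not give $p-1$. But the target $M(N-M)$ is only $9=p-2$, and $K=p-2$ works, because $e_2\neq0$: setting one of the first three variables to $s$ and all others to $0$ turns $G_a$ into $(1+\frac s2)^2(1-s)$, whose $s^2$-coefficient is $\frac14-1=-\frac34\ne0$.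

If $E(a)$ is much larger than $p$, then $e_k$ has high degree, and it is not clear how to see that it is nonzero. The way around is (F1): to prove $\kappa(a)\ge p-1$ it is enough to find *one* subsequence $T$ with $\kappa(T)\ge p-1$. So build up $T$ one entry at a time until $E(T)$ first reaches $p-1$. One new entry raises $E$ by the number of old entries different from it, so $E(T)$ may jump over $p-1$, but only by a controlled amount $k$. Two questions remain: for which overshoots $k$ can we prove $e_k(T)\ne0$, and what do we do for the others? The first is answered by substituting into $G_T$. For the second we exchange or delete one entry, or split off a block with (F2).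

**One variable.** Suppose $b$ has $M\ge1$ zero entries and $n\ge1$ nonzero entries, and let
$$\varphi_0(s)=\prod_{b_j\ne0}\Big(1-\frac s{b_j}\Big)=\sum_{c=0}^nf_cs^c,\qquad f_0=1,\quad f_1=-\sum_{b_j\ne0}\frac1{b_j},\quad f_n\ne0.$$
Setting $z=s$ at one zero index and $z=0$ elsewhere gives $G_b=\varphi_0(s)$. Hence $f_k\ne0$ implies $e_k(b)\ne0$. We write $f_c(b)$ when the sequence has to be named.

**(F5)** If $b$ has length at most $p$ and exactly two classes, of sizes $M$ and $n$, then $\kappa(b)\ge\min\{p-1,nM\}$.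

*Proof.* Here $E(b)=nM$. If $nM\le p-1$, use (F3). Otherwise $p$ is finite. Make the class of size $M$ zero by translation, let $c$ be the other value, and keep only $M'=\lceil(p-1)/n\rceil\le M$ of the zeros. The shorter sequence $b^*$ has $E(b^*)=nM'=p-1+k$ with $0\le k\le n-1$. Since $\varphi_0=(1-s/c)^n$, we have $f_k=\pm\binom nkc^{-k}\ne0$, because $n<p$. Use (F4) and (F1). $\square$

**Many variables.** With several zero indices we can use several variables $s_l$ at once. Then $G_b$ becomes $\prod_l\varphi_0(s_l)$, and products like $f_1^k$ appear as coefficients. This decides the matter unless $f_1=0$. In that case one more variable $t$ at a nonzero entry helps.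

**Lemma 5.** Let $p$ be an odd prime, and let $b$ have length at most $p$, with $M\ge1$ zeros and $n\ge1$ nonzero entries. Let $k\ge2$, $\lfloor k/2\rfloor\le M$, and $k=un+v$ with integers $u\ge0$, $v\ge1$, $u+v\le M$. If $e_k(b)=0$, then $n=2$ and the nonzero entries are $c,-c$ for some $c$.

**Step 1: substitute.** Fix a nonzero index $i$. Set $z=s_l$ at the zero indices ($l=1,\dots,M$), $z=t$ at $i$, and $z=0$ elsewhere. Put $w=-1/b_i\ne0$. A zero index $l$ paired with a nonzero $j\ne i$ gives $1-s_l/b_j$, and paired with $i$ it gives $1+w(s_l-t)$. The index $i$ paired with a nonzero $j$, $b_j\ne b_i$, gives $1+\frac t{b_i-b_j}$. All other factors are $1$. Let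
$$\chi(t)=\prod_{b_j\ne0,\,b_i}\Big(1+\frac t{b_i-b_j}\Big)=1+\chi_1t+\cdots .$$
Since $\varphi_0(s)$ contains the factor $1+ws$, and
$$\frac{1+w(s-t)}{1+ws}=1-\frac{wt}{1+ws}=(1-wt)+\frac{w^2ts}{1+ws},$$
we obtain, reading everything as power series,
$$G_b=\chi(t)\prod_{l=1}^M\varphi_0(s_l)\Big((1-wt)+\frac{w^2ts_l}{1+ws_l}\Big). \tag{5}$$
As $e_k(b)=0$, every coefficient of total degree $k$ in $s_1,\dots,s_M,t$ on the right side vanishes.

**Step 2: show $f_1=0$ and expand one factor.** Put $t=0$. The monomial $s_1^n\cdots s_u^n\,s_{u+1}\cdots s_{u+v}$ makes sense as $u+v\le M$, has degree $un+v=k$, and has coefficient $f_n^uf_1^v$. Since $f_n\ne0$ and $v\ge1$, we get $f_1=0$. In particular $n\ge2$, because for $n=1$ we would have $f_1=f_n\ne0$. Now the $l$-th factor in (5) is $(1+f_2s_l^2+\cdots)\big((1-wt)+w^2ts_l-w^3ts_l^2+\cdots\big)$, with $s_l$-coefficients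
$$s_l^0:\ 1-wt,\qquad s_l^1:\ w^2t,\qquad s_l^2:\ f_2(1-wt)-w^3t. \tag{6}$$

**Step 3: exclude even $k$.** Let $k=2j$. Then $1\le j\le M$, and by (6) the coefficient of $s_1\cdots s_jt^j$ is
$$[t^j]\ \chi(t)\,(w^2t)^j(1-wt)^{M-j}=w^{2j}\ne0,$$
a contradiction.

**Step 4: for odd $k$, show that all nonzero entries are $\pm c$.** Let $k=2h+1$, so $1\le h\le M$. The coefficient of $s_1\cdots s_ht^{h+1}$ is
$$w^{2h}\,[t^1]\,\chi(t)(1-wt)^{M-h}=w^{2h}\big(\chi_1-(M-h)w\big),$$
so $\chi_1=(M-h)w$. In other words, $\chi(t)(1-wt)^{M-h}$ has no linear term. The coefficient of $s_1^2s_2\cdots s_ht^h$ is therefore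
$$w^{2h-2}\,[t^1]\ \chi(t)(1-wt)^{M-h}\big(f_2-(f_2w+w^3)t\big)=w^{2h-2}(-f_2w-w^3),$$
so $f_2=-w^2=-1/b_i^2$. The index $i$ was an arbitrary nonzero index, so all $b_i^2$ with $b_i\neq 0$ are equal. Thus all nonzero entries lie in $\{c,-c\}$ for some $c$, and $f_2=-1/c^2$.

**Step 5: count them.** Let $c$ and $-c$ occur $b_+$ and $b_-$ times; these are different values as $p$ is odd, and $b_++b_-=n<p$ as $M\ge1$. From $f_1=0$ we get $b_+\equiv b_-\pmod p$. As $|b_+-b_-|\le n<p$, we have $b_+=b_-=:\beta$. Then $\varphi_0=(1-s^2/c^2)^\beta$ and $f_2=-\beta/c^2$. Comparing with $f_2=-1/c^2$ gives $\beta\equiv1\pmod p$, and $1\le\beta<p$, so $\beta=1$ and $n=2$. $\square$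

In most applications $u=0$ and $v=k$. Then the hypotheses reduce to $2\le k\le M$: an overshoot between $2$ and the number of zeros is harmless unless the nonzero part is $\{c,-c\}$.

## Non-exceptional sequences of length at most $p$

**Proposition 6.** Let $p$ be an odd prime, $a$ a non-constant, non-exceptional sequence of length $N\le p$, $M=M(a)$, $n=N-M$. Then $\kappa(a)\ge\min\{p-1,nM\}$.

**Step 1: dispose of the easy ranges.** Let the class sizes be $M=\lambda_1\ge\lambda_2\ge\dots\ge\lambda_q$, and translate so that class 1 has value $0$. Its elements are the "zeros". If $q=2$, use (F5). Let $q\ge3$, and let $d$ be the number of pairs of unequal nonzero entries, so $E(a)=nM+d$. The nonzero entries form at least two classes, so the graph of unequal pairs on them is connected, and $d\ge n-1\ge1$. If $E(a)\le p-1$, then $\kappa(a)\ge E(a)\ge nM$ by (F3). If $M\lambda_2\ge p-1$, then classes 1 and 2 alone give $\kappa(a)\ge p-1$ by (F5) and (F1). So from now on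
$$E(a)\ge p,\qquad M\lambda_2\le p-2 .$$

**Step 2: build a subsequence with a small overshoot.** We identify a set of indices with the corresponding subsequence. Let $T_0$ consist of classes 1 and 2. Let $y_1,y_2,\dots$ enumerate the elements of class 3, then class 4, and so on, and put $T_j=T_0\cup\{y_1,\dots,y_j\}$. Since $E(T_0)=M\lambda_2\le p-2$ and $E(a)\ge p$, there is a minimal $j\ge1$ with $E(T_j)\ge p-1$. If $E(T_j)=p-1$, then (F3) and (F1) finish the proof. So let
$$E(T_j)=p-1+k,\quad k\ge1,\qquad E(T_{j-1})\le p-2 .$$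
Let $n_j=|T_j|-M$ be the number of nonzero entries of $T_j$, let $d_j=E(T_j)-n_jM$, and let $\theta\ge1$ be the number of elements of $T_j$ in the class of $y_j$. Adding $y_j$ raised $E$ by the number of elements of $T_j$ outside its class:
$$E(T_j)-E(T_{j-1})=n_j+M-\theta. \tag{7}$$
Since $E(T_j)-E(T_{j-1})\ge k+1$, this gives
$$k\le n_j+M-\theta-1\le n_j+M-2. \tag{8}$$
Let $R_j$ be the set of elements of $a$ outside $T_j$ (all nonzero, of classes $\ge3$), and let $r=|R_j|$, so $n=n_j+r$. Whenever we show $\kappa(T)\ge p-1$ for a subsequence $T$ of $a$, (F1) gives $\kappa(a)\ge p-1$ and we are done. We do not repeat this.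

Four cases are exhaustive: $2\le k\le M$; $k=1$; $k>M$ and $k\ge n_j$; $M<k<n_j$.

**Case 1: $2\le k\le M$.** Here Lemma 5 applies directly; the only trouble is $\{c,-c\}$. We apply it to $T_j$ with $u=0$, $v=k$. If $e_k(T_j)\ne0$, use (F4). Otherwise the nonzero part of $T_j$ is $\{c,-c\}$. It contains all of class 2 and $y_1$, so $\lambda_2=1$ and $j=1$, and all classes but the first have size 1. Since $a$ is not exceptional, $T_j\ne a$. So $y_2$ exists, and $u_0=a_{y_2}\notin\{0,c,-c\}$. Let $T^*$ consist of the $M$ zeros together with $c$ and $u_0$. Then $E(T^*)=2M+1=E(T_j)$. By Lemma 5, $e_k(T^*)\ne0$, because $c+u_0\ne0$. So (F4) gives $\kappa(T^*)\ge p-1$.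

**Case 2: $k=1$, so $E(T_j)=p$.** Lemma 5 needs $k\ge2$, so we change the overshoot by exchanging an element, or, if there is nothing to exchange, we lower the aim to $p-2$. If $e_1(T_j)\ne0$, use (F4). Assume $e_1(T_j)=0$; then $f_1(T_j)=0$.

*Suppose $T_j\ne a$.* Let $x'$ be an element of class 2, let $i\ge3$ be the class of $y_{j+1}$, and let $\theta'$ be the number of elements of $T_j$ in class $i$, so $\theta'\le\lambda_i-1\le\lambda_2-1$. Put $T^*=(T_j\setminus\{x'\})\cup\{y_{j+1}\}$. Removing $x'$ destroys $|T_j|-\lambda_2$ unequal pairs, and adding $y_{j+1}$ creates $|T_j|-1-\theta'$. Hence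
$$E(T^*)=p-(|T_j|-\lambda_2)+(|T_j|-1-\theta')=p-1+k^*,\qquad k^*=\lambda_2-\theta'\in[1,\lambda_2]\subset[1,M].$$
If $k^*\ge2$, then $\lambda_2\ge2$, so $n_j\ge\lambda_2+1\ge3$. Now $T^*$ has $M\ge k^*$ zeros and $n_j\ge3$ nonzero entries, so Lemma 5 (with $u=0$) gives $e_{k^*}(T^*)\ne0$. If $k^*=1$, then
$$f_1(T^*)=f_1(T_j)+\frac1{a_{x'}}-\frac1{a_{y_{j+1}}}=\frac1{a_{x'}}-\frac1{a_{y_{j+1}}}\ne0,$$
so $e_1(T^*)\ne0$. In both cases (F4) gives $\kappa(T^*)\ge p-1$.

*Suppose $T_j=a$.* Then $E(a)=p=nM+d$. If $d=1$, then $n\le d+1=2$, and $n\ge2$ as $q\ge3$. So $n=2$, the class sizes are $(M,1,1)$, and $f_1=0$ says that the nonzero entries are $c,-c$. Then $a$ is exceptional, a contradiction. So $d\ge2$ and $nM\le p-2$.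

If $M=1$, all entries are distinct and $N(N-1)=2p$. Since $p\mid N(N-1)$ and $2\le N\le p$, we get $N=p$, hence $p-1=2$, $N=p=3$, $n=2$ and $d=1$, a contradiction. So $M\ge2$. Lemma 5 with $k=2$ ($u=0$, $v=2$) gives $e_2(a)\ne0$, since its exceptional conclusion $n=2$ would give $d=1$. Proposition 4 with $K=p-2=E(a)-2$ gives $\kappa(a)\ge p-2\ge nM$. (The sequence $(0,0,0,-2,-2,1)$ over $\mathbb F_{11}$ is of this kind.)

**Case 3: $k>M$ and $k\ge n_j$.** The overshoot exceeds the number of zeros, but one deleted zero reduces it by $n_j$. If $k=n_j$, then $f_{n_j}(T_j)\ne0$, so $e_k(T_j)\ne0$ and (F4) applies. Let $k>n_j$ and $k'=k-n_j$. By (8), $1\le k'\le M-2$, so $M\ge3$. Moreover $n_j=k-k'\ge(M+1)-(M-2)=3$. Let $T'$ be $T_j$ minus one zero. It has $M-1\ge k'+1$ zeros and $n_j\ge3$ nonzero entries, and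
$$E(T')=E(T_j)-n_j=p-1+k'.$$

*Suppose $k'\ge2$.* Lemma 5 for $T'$ (with $u=0$) and $n_j\ge3$ give $e_{k'}(T')\ne0$, and (F4) applies.

*Suppose $k'=1$.* Now $k=n_j+1>M$, so $n_j\ge M\ge3$, $E(T_j)=p+n_j$ and $E(T')=p$. We distinguish three situations.

*(i) $n_j\le2M$.* Apply Lemma 5 to $T_j$ with $k=n_j+1$ and $u=v=1$. This is allowed since $u+v=2\le M$ and $\lfloor(n_j+1)/2\rfloor\le\lfloor(2M+1)/2\rfloor=M$. Since $n_j\ge3$, $e_k(T_j)\ne0$, and (F4) applies.

*(ii) $n_j\ge2M+1$ and $T_j=a$.* Then $n=n_j$, and we show that the target $nM$ is already reached one step earlier. Each nonzero entry differs from at least $n-M\ge M+1\ge4$ nonzero entries, so $d\ge2n$. From $p+n=E(a)=nM+d$ we get $nM=p+n-d\le p-n\le p-M$. Since $E(T_{j-1})\le p-2$, (F1), (F3) and (7) give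
$$\kappa(a)\ge E(T_{j-1})=p+n_j-(n_j+M-\theta)=p-M+\theta\ge nM.$$

*(iii) $n_j\ge2M+1$ and $T_j\ne a$.* We compare or exchange elements, depending on $\lambda_2$.

If $\lambda_2=M$, let $\hat T$ be $T_j$ minus one element of class 2. Then $E(\hat T)=p+n_j-(n_j+M-\lambda_2)=p$, so $T'$ and $\hat T$ both have $E=p$. Let $v_2$ be the value of class 2, and let $v\ne0,v_2$ be the value of $y_j$, which lies in both. By (3), the coefficient of $z_{y_j}$ in $e_1(T)$ is $\sum_{u\in T,\,a_u\ne v}\frac1{v-a_u}$. For $T'$ the term $\frac1v$ is missing once compared with $T_j$; for $\hat T$ the term $\frac1{v-v_2}$ is missing once. So the values for $T'$ and $\hat T$ differ by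
$$-\frac1v+\frac1{v-v_2}=\frac{v_2}{v(v-v_2)}\ne0 .$$
Hence $e_1(T')$ and $e_1(\hat T)$ are not both $0$, and (F4) with overshoot $1$ applies to one of them.

If $\lambda_2\le M-1$ and $e_1(T')\ne0$, use (F4). Otherwise $f_1(T')=0$, and we exchange as in Case 2. Let $x'$ be in class 2, let $\theta'\le\lambda_2-1$ be the number of elements of $T_j$ in the class of $y_{j+1}$, and put $T^*=(T'\setminus\{x'\})\cup\{y_{j+1}\}$. Then
$$E(T^*)=p-(|T'|-\lambda_2)+(|T'|-1-\theta')=p-1+k^*,\qquad k^*=\lambda_2-\theta'\in[1,M-1],$$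
and $T^*$ has $M-1$ zeros and $n_j\ge3$ nonzero entries. If $k^*\ge2$, Lemma 5 (with $u=0$, $v=k^*\le M-1$) gives $e_{k^*}(T^*)\ne0$. If $k^*=1$, then $f_1(T^*)=\frac1{a_{x'}}-\frac1{a_{y_{j+1}}}\ne0$. In both cases (F4) gives $\kappa(T^*)\ge p-1$.

**Case 4: $M<k<n_j$.** Now deleting one zero brings $E$ below $p-1$. We use the remaining large block with (F3), and make up for the deficit with a second block, built from the deleted zero and $R_j$, by (F2). Note that $n_j\ge M+2$.

*A lower bound for $d_j$.* We claim
$$d_j\ge M(n_j-M). \tag{9}$$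
Let the nonzero classes of $T_j$ have sizes $\mu_i\le M$, so $d_j=\frac12\big(n_j^2-\sum\mu_i^2\big)$. Replacing $0<\mu_i\le\mu_l<M$ ($i\ne l$) by $\mu_i-1,\mu_l+1$ increases $\sum\mu_i^2$ and keeps the sum. Repeating this, we end with all sizes equal to $M$ except at most one. So $\sum\mu_i^2\le gM^2+\rho^2$, where $n_j=gM+\rho$, $0\le\rho<M$, and $g\ge1$ because $n_j>M$. Further, $(g-1)M^2+\rho^2\le\big((g-1)M+\rho\big)^2=(n_j-M)^2$. Hence $\sum\mu_i^2\le M^2+(n_j-M)^2$, and
$$d_j\ge\tfrac12\big(n_j^2-M^2-(n_j-M)^2\big)=M(n_j-M).$$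

*The two blocks.* Let $T'$ be $T_j$ minus one zero. Then
$$E(T')=p-1-(n_j-k)\le p-2,\qquad E(T')=(M-1)n_j+d_j, \tag{10}$$
and $\kappa(T')\ge E(T')$ by (F3). Let $W_0$ consist of the removed zero, and let $W_i$ ($0\le i\le r$) arise by adding $i$ elements of $R_j$, one at a time. All $W_i$ are disjoint from $T'$. The zero differs from each added element, so $E(W_i)\ge i$. As $|W_{i-1}|=i$, we have $E(W_i)\le E(W_{i-1})+i$.

*Suppose some $i$ has $E(W_i)\ge n_j-k$.* Take the least such $i$. As $E(W_0)=0<n_j-k$, we have $i\ge1$. Then $i-1\le E(W_{i-1})\le n_j-k-1$, so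
$$E(W_i)\le(n_j-k-1)+i\le2(n_j-k)-1\le2n_j-2M-3,$$
using $k\ge M+1$. We check that this is at most $p-1$, so that (F3) applies to $W_i$. If $M\ge2$, then by (10) and (9) $p-2\ge E(T')\ge n_j+2(n_j-M)\ge2n_j-2M$. If $M=1$, all entries are distinct, and $p-2\ge E(T')=\binom{n_j}2\ge2n_j-5$; the last inequality is $n_j^2-5n_j+10\ge0$, whose discriminant is $-15$. So $\kappa(W_i)\ge E(W_i)\ge n_j-k$, and (F2) gives
$$\kappa(a)\ge\min\{p-1,\ E(T')+n_j-k\}=p-1.$$

*Otherwise* $r\le E(W_r)\le n_j-k-1\le n_j-M-2$. By (10), $E(T')+E(W_r)\le p-2$; in particular (F3) applies to $W_r$. By (F2),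
$$\kappa(a)\ge E(T')+E(W_r)\ge(M-1)n_j+d_j+r=n_jM+d_j-n_j+r .$$
This is at least $nM=n_jM+rM$ as soon as $d_j-n_j\ge r(M-1)$. For $M=1$ this says $\binom{n_j}2\ge n_j$, which is true since $n_j\ge M+2=3$. For $M\ge2$, by (9) and $r\le n_j-M-2$,
$$d_j-n_j-r(M-1)\ge M(n_j-M)-n_j-(M-1)(n_j-M-2)=-M^2+(M-1)(M+2)=M-2\ge0.$$
This completes Case 4 and the proof of Proposition 6. $\square$

## Sequences longer than $p$

**Proposition 7.** Let $p$ be an odd prime and $a$ non-constant of length $N$ with $p<N\le|\mathbb F|$. Then $\kappa(a)\ge p-1$.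

*Proof.* We look for a non-constant, non-exceptional subsequence $b$ of length $p$. For such $b$ we have $1\le M(b)\le p-1$, so $M(b)(p-M(b))\ge p-1$, and Proposition 6 with (F1) gives the claim. Take any non-constant subsequence of length $p$ (two unequal entries and any $p-2$ others). If it is exceptional, translate $a$ so that this subsequence is $(c,-c,0^{p-2})$ with $c\ne0$, and let $w$ be an entry of $a$ outside it.

* If $w=0$, take $(-c,0^{p-1})$. It has two distinct values, while exceptional sequences have three.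
* If $w\ne0$ and $p\ge5$, take $(c,-c,w,0^{p-3})$. It has four distinct values if $w\ne\pm c$, and class sizes $p-3,2,1$ if $w=\pm c$. An exceptional sequence of length $p$ has class sizes $p-2,1,1$, with $p-2\ge3$ and hence no class of size $2$. So it is not exceptional.
* If $w\ne0$ and $p=3$, take $(c,-c,w)$. An exceptional sequence of length $3$ in characteristic $3$ has sum $3\beta=0$, while here the sum is $w\ne0$. $\square$

## Theorem 2 and the set of differences $A-A$

*Proof of Theorem 2.*

**Step 1: the cases $p=\infty$ and $p=2$.** If $p=\infty$, then (F3) gives $|S|\ge E(a)+1\ge M(N-M)+1$. If $p=2$, we need only $|S|\ge2$. Exchanging the values $x_u,x_v$ at two indices with $a_u\ne a_v$ changes the sum by $\pm(a_u-a_v)(x_u-x_v)\ne0$, so $|S|\ge2$.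

**Step 2: $p$ odd, outside the exceptional sequences of length at most $p$.** For $a$ non-exceptional with $N\le p$ the inequality is Proposition 6. For $N>p$, Proposition 7 gives $|S|\ge p$. If $N>p$, then $A$ lies in no coset of a subgroup of order $p$, so these cases are not on the list, as they should be.

**Step 3: $p$ odd, $a$ exceptional, $N\le p$.** Here we compute $|S|$ from $A-A$. The class sizes are $N-2,1,1$, so $M=N-2$ and $M(N-M)+1=2N-3$. The set $S(a,A)$ is an affine image of $\{x-y:\ x\ne y,\ x,y\in A\}$, so $|S|=|A-A|-1$.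

If $|A-A|\ge2N-1$ or $|A-A|\ge p+1$, the inequality holds. Otherwise $|A-A|\le\min\{p,2N-2\}$. If the stabilizer $H$ of $A-A$ were trivial, Kneser would give $|A-A|\ge2N-1$. So $H$ is nontrivial, and $|A-A|$ is a positive multiple of $|H|\ge p$. Hence $|A-A|=|H|=p$, so $A-A$ is a single coset of $H$. As $0\in A-A$, we get $A-A=H$, so $A$ lies in a coset of $H$. Then $|S|=p-1$, and the inequality fails if and only if $p-1<2N-3$. As $p$ is odd, this means $N\ge(p+3)/2$.

Conversely, let $a$ be exceptional, let $A$ lie in a coset of $H$ with $|H|=p$, and let $|A|\ge(p+3)/2$. For each $h\in H$, the sets $A$ and $A+h$ lie in the same coset, which has $p<2|A|$ elements, so they meet. Hence $A-A=H$ and $|S|=p-1$. Since $2N-3\ge p$, this is smaller than $\min\{p,2N-3\}=p$.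

**Step 4: the last assertion.** If $a$ is non-constant and $E(a)\le p-1$, then $N-1\le E(a)\le p-1$. So $N\le p$, and (F3) gives $|S|\ge E(a)+1$. $\square$

## From class sizes back to the coefficients: Theorems 1 and 3

*Proof of Theorem 1.* Let $N=|A|$ and $m=N-n$. If $m=0$, the right side is at most $1$ and there is nothing to prove. Let $m\ge1$ and pad by $m$ zeros. The sequence $a$ obtained in this way is non-constant, and its zero class has size exactly $m$.

**Step 1: compare $M(N-M)$ with $nm$.** Either $M=m$, or $M$ is the multiplicity of a nonzero value and $m\le M\le n=N-m$. The function $X\mapsto X(N-X)$ is concave and takes the same value at $m$ and $N-m$. So in both cases $M(N-M)\ge m(N-m)=nm$. Hence, if $(a,A)$ is not in the exceptional list of Theorem 2,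
$$|S|\ge\min\{p,nm+1\}\ge\min\{p-\delta,nm+1\}.$$

**Step 2: go through the exceptional list.** There $p$ is odd, $3\le N\le p$, $|S|=p-1$, and the class sizes are $N-2,1,1$, so $m\in\{1,N-2\}$.

* If $m=1$, then $nm+1=n+1=N\le p$, and $n+1\ne p$ by hypothesis. So $nm+1\le p-1=|S|$.
* If $m=N-2>1$, the repeated value is $0$. So $n=2$, $(a_1,a_2)=(\alpha,-\alpha)$ up to order, $\delta=1$, and $|S|=p-1=p-\delta$.

In all cases the inequality holds. $\square$

*Proof of Theorem 3.* Let $p=n+1$. If $p=2$, then $n=1$, the set is $a_1A$, of size $|A|=n(|A|-n)+1$, and the inequality holds. Let $p$ be odd.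

**Step 1: locate the possible failures.** The case $m=0$ and Step 1 of the previous proof did not use $p\ne n+1$. So the inequality can fail only if $N>n$ and $(a,A)$ is in the exceptional list of Theorem 2. Then $n<N\le p=n+1$, so $N=p$ and $m=1$. Therefore $A$ is a full coset of a subgroup of order $p$, that is, $A=\alpha\mathbb F_p+\beta$ with $\alpha\ne0$, and $|S|=p-1$.

**Step 2: $p=3$.** The padded sequence $(0,a_1,a_2)$ is exceptional in characteristic $3$, so its entries sum to $0$. Thus $a_1+a_2=0$ and $\delta=1$. The right side is at most $p-1=|S|$, and the inequality holds.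

**Step 3: $p\ge5$.** Now $n=p-1\ge4$, so $\delta=0$, the right side is $\min\{p,n+1\}=p$, and the inequality fails. Write the padded sequence as $\beta'$ repeated $p-2$ times together with $\beta'+\alpha'$ and $\beta'-\alpha'$, where $\alpha'\ne0$. The zero entry has multiplicity $m=1$, while $p-2\ge3$. So $0$ is one of $\beta'\pm\alpha'$, that is, $\beta'=\mp\alpha'\ne0$, and the other one is $2\beta'$. The nonzero entries are $\beta'$ ($p-2$ times) and $2\beta'$ (once), as claimed with $c=\beta'$.

**Step 4: the converse.** Let $p\ge5$, $A=\alpha\mathbb F_p+\beta$ with $\alpha\neq0$, and let $(a_1,\dots,a_n)$ be a permutation of $(2c,c,\dots,c)$, where $c\ne0$. The padded sequence is $c+c\cdot(1,-1,0,\dots,0)$ up to order, so it is exceptional. As $|A|=p\ge(p+3)/2$, Theorem 2 gives $|S|=p-1$, while the right side is $p$. $\square$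

**Sharpness.** Each ingredient of the bound is needed.

* Let $a_1=\dots=a_n=1$ and $A=\{0,1,\dots,N-1\}\subset\mathbb F$ with $n\le N\le p$ and $n(N-n)+1\le p$. The sums fill an interval of exactly $n(N-n)+1$ elements, so the bound $n(N-n)+1$ is attained.
* The bound $p$ is attained with $A=\mathbb F_p=\mathbb F$: for $1\le n\le p-2$ and $\delta=0$ we have $n(p-n)+1\ge p$, so the right side is $p$, and no subset of $\mathbb F_p$ is larger.
* The correction $\delta=1$ is needed for $n=2$, $a_1+a_2=0$, $A=\mathbb F_p$, $p\ge5$. There the left side is $p-1$, while $n(|A|-n)+1=2p-3\ge p$.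
* By Theorem 3, the hypothesis $p\ne n+1$ cannot be dropped when $n+1\ge5$ is prime. The test case $(2,1,1,1)$ over $\mathbb F_5$ is the smallest instance.
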